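\title{The Hornich--Hlawka inequality in $L^p$ for $p$ slightly larger than $2$}

\begin{abstract}
A real normed space is a Hornich--Hlawka space if $\|x\|+\|y\|+\|z\|+\|x+y+z\|\ge\|x+y\|+\|y+z\|+\|z+x\|$ for all $x,y,z$. The space $\ell^p(3)$ has this property for $1\le p\le 2$ and lacks it for $p>\log 3/(\log 3-\log 2)\approx 2.7095$. We disprove the assertion that it lacks the property for every $p>2$: each real space $L^p(\mu)$ with $2<p\le 2.02$ is a Hornich--Hlawka space. The proof reduces the inequality to a weighted inequality between four real numbers, with weights that depend only on the norms of the vectors, and treats that inequality as a perturbation of a nonnegative quadratic form.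
\end{abstract}

\section{Introduction}\label{sec:intro}

A real normed space $(E,\|\cdot\|)$ is a \emph{Hornich--Hlawka space} if
\begin{equation}\label{eq:HH}
\|x\|+\|y\|+\|z\|+\|x+y+z\|\ \ge\ \|x+y\|+\|y+z\|+\|z+x\|
\end{equation}
for all $x,y,z\in E$. The inequality compares losses in the triangle inequality. With $\Delta(x,y)=\|x\|+\|y\|-\|x+y\|$, it says that
\[
\|x\|+\|y\|+\|z\|-\|x+y+z\|\ \le\ \Delta(x,y)+\Delta(y,z)+\Delta(z,x):
\]
the loss for three vectors is at most the sum of the three pairwise losses. The property passes to subspaces and is preserved by linear isometries.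

A symmetric form is more convenient. Put $x_1=x$, $x_2=y$, $x_3=z$, $x_4=-(x+y+z)$. Then $\sum x_i=0$, and \eqref{eq:HH} reads
\begin{equation}\label{eq:sym}
\sum_{i=1}^4\|x_i\|\ \ge\ \|x_1+x_2\|+\|x_1+x_3\|+\|x_2+x_3\|.
\end{equation}
Since $\|x_i+x_j\|=\|x_k+x_l\|$ whenever $\{i,j,k,l\}=\{1,2,3,4\}$, the three terms on the right correspond to the three ways of splitting the four vectors into two pairs. So \eqref{eq:sym} is invariant under all permutations of $x_1,\dots,x_4$. It is an equality when some $x_i$ vanishes: if $x_4=0$, the right side is $\|x_3\|+\|x_2\|+\|x_1\|$.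

The real line is a Hornich--Hlawka space. For real $v_1,\dots,v_4$ with sum zero put $u_1=v_1+v_2$, $u_2=v_1+v_3$, $u_3=v_1+v_4=-(v_2+v_3)$. Then
\begin{equation}\label{eq:uv}
v_1,v_2=\frac{u_1\pm(u_2+u_3)}2,\qquad v_3,v_4=\frac{-u_1\pm(u_2-u_3)}2 .
\end{equation}
Hence $|v_1|+|v_2|=\max(|u_1|,|u_2+u_3|)$ and $|v_3|+|v_4|=\max(|u_1|,|u_2-u_3|)$. One of $|u_2\pm u_3|$ equals $|u_2|+|u_3|$, so $\sum|v_i|\ge|u_1|+|u_2|+|u_3|$. Integrating this pointwise inequality shows that every $L^1$-space is a Hornich--Hlawka space. It is classical that for $1\le p\le2$ every finite-dimensional subspace of an $L^p$-space embeds isometrically in $L^1(0,1)$. As \eqref{eq:HH} involves only the span of three vectors, all $L^p$-spaces with $1\le p\le2$, and all Hilbert spaces, have the property. This includes $\ell^p(3)$, that is, $\mathbb R^3$ with the norm $\|\mathbf x\|_p=(|x_1|^p+|x_2|^p+|x_3|^p)^{1/p}$ (and $\|\mathbf x\|_\infty=\max_k|x_k|$).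

For large $p$ the property fails. In $\ell^p(3)$ take
\begin{equation}\label{eq:tetra}
x_1=(-1,1,1),\quad x_2=(1,-1,1),\quad x_3=(1,1,-1),\quad x_4=(-1,-1,-1).
\end{equation}
The pair sums are $2e_3,2e_2,2e_1$, so \eqref{eq:sym} reads $4\cdot3^{1/p}\ge6$. This is false exactly when $p>p^*$, where
\[
p^*=\frac{\log3}{\log3-\log2}\approx2.7095,\qquad 3^{1/p^*}=\tfrac32 .
\]
The survey of Marinescu and Niculescu \cite{MN} poses the problem of proving or disproving that none of the spaces $\ell^p(3)$ with $p\in(2,\infty]$ is a Hornich--Hlawka space.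

There is a reason to expect that none is. Write \eqref{eq:sym} as
\[
\|x_2\|+\|x_3\|-\|x_2+x_3\|\ \ge\ \|x_1+x_2\|+\|x_1+x_3\|-\|x_1\|-\|x_1+x_2+x_3\|,
\]
and let $x_2,x_3$ be short and nearly parallel. Both sides are then small. The left side feels the curvature of the unit sphere near the direction of $x_2$, the right side its curvature near $x_1$. For $p>2$ the sphere of $\ell^p(3)$ has flat points: $\|e_1+\delta e_2\|+\|e_1-\delta e_2\|-2=2(1+\delta^p)^{1/p}-2$ is of order $\delta^p$. At $(0,1,1)$ the second difference in the direction $e_2$ is of order $\delta^2$, because $\delta\mapsto(1+(1+\delta)^p)^{1/p}$ has second derivative $(p-1)2^{1/p-2}>0$ at $0$. One may hope to play these two orders against each other for every $p>2$. For $p$ close to $2$ this cannot succeed.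

\begin{theorem}\label{thm:main}
Let $2<p\le2+\frac1{50}$ and let $\mu$ be any measure. Then the real space $L^p(\mu)$, and hence every real normed space isometric to a subspace of it, is a Hornich--Hlawka space. In particular $\ell^p(3)$ is a Hornich--Hlawka space for $2<p\le2.02$.
\end{theorem}

So the assertion in the problem is false. We do not determine the supremum of the exponents $p$ for which $\ell^p(3)$ is a Hornich--Hlawka space; we prove only that it lies between $2.02$ and $p^*$.

Section~\ref{sec:decouple} reduces \eqref{eq:sym} to a weighted inequality between four real numbers. Section~\ref{sec:model} introduces the natural weights and shows, in a case worked by hand, how they fail for $p>2$ and how they are repaired. Vectors of comparable norms are treated by a direct argument in Section~\ref{sec:comparable}. Sections~\ref{sec:gap}--\ref{sec:weights} treat the remaining case and complete the proof. Section~\ref{sec:compl} contains complements that the proof does not use.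

\section{Reduction to real numbers}\label{sec:decouple}

In $L^1$ the inequality \eqref{eq:sym} was obtained by integrating a pointwise inequality. For $p>1$ the norm is a power of an integral, and this power has to be removed first. Let $1<p<\infty$ and
\[
f(r)=|r|^p,\qquad h(\tau,u)=\tau f(u/\tau)=|u|^p\tau^{1-p}\qquad(r,u\in\mathbb R,\ \tau>0).
\]
For $x\in L^p(\mu)$ we have $\int h(\tau,x)\,d\mu=h(\tau,\|x\|)$. The tangent line of $f$ at $1$ gives $f(r)\ge1+p(r-1)$, that is,
\begin{equation}\label{eq:tangent}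
h(\tau,N)\ \ge\ pN-(p-1)\tau\qquad(N\ge0,\ \tau>0),
\end{equation}
with equality for $\tau=N$. Thus any guess $\tau$ for $\|x\|$ bounds $\|x\|$ from above by a constant plus an integral, and the correct guess gives equality. We use the correct values on the left side of \eqref{eq:sym} and guesses on the right side.

For positive $t_1,\dots,t_4$, a triple $\tau=(\tau_{12},\tau_{13},\tau_{23})$ of positive \emph{weights}, and real $v_1,\dots,v_4$ with $\sum v_i=0$, put
\[
\Phi_\tau(v)=\sum_{i=1}^4h(t_i,v_i)-h(\tau_{12},v_1+v_2)-h(\tau_{13},v_1+v_3)-h(\tau_{23},v_2+v_3).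
\]
The function $\Phi_\tau$ is even and positively homogeneous of degree $p$ in $v$.

\begin{lemma}[Decoupling]\label{lem:decouple}
Let $x_1,\dots,x_4\in L^p(\mu)$ have sum zero and norms $t_i=\|x_i\|>0$. Suppose that there are positive constants $\tau_{12},\tau_{13},\tau_{23}$ with $\sum\tau_{ij}\le\sum t_i$ such that $\Phi_\tau(v)\ge0$ for all real $v_1,\dots,v_4$ with sum zero. Then \eqref{eq:sym} holds.
\end{lemma}

\begin{proof}
Let $N_{ij}=\|x_i+x_j\|$. Apply $\Phi_\tau\ge0$ to the values of the functions $x_i$ at each point and integrate. Since $h(t_i,t_i)=t_i$, this gives $\sum t_i\ge\sum h(\tau_{ij},N_{ij})$. By \eqref{eq:tangent},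
\[
\sum t_i\ \ge\ p\sum N_{ij}-(p-1)\sum\tau_{ij}\ \ge\ p\sum N_{ij}-(p-1)\sum t_i ,
\]
and so $\sum t_i\ge\sum N_{ij}$.
\end{proof}

The weights must be constants, so that they can be taken out of the integral; we shall choose them as functions of $t_1,\dots,t_4$. The measure has disappeared from the hypothesis, and this is why Theorem~\ref{thm:main} holds for all $\mu$ at once.

We fix the notation for the proof of Theorem~\ref{thm:main}. Let
\[
p=2+s,\qquad 0<s\le\tfrac1{50},\qquad \Lambda=\tfrac12p(p-1)\in[1,\,1.04],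
\]
so that $f$ is twice continuously differentiable with $f''(r)=2\Lambda|r|^s$. We often use $2^s\le1+s$, which holds on $[0,1]$ by convexity of $s\mapsto2^s$. Let $x_1,\dots,x_4\in L^p(\mu)$ have sum zero. We may assume that none of them vanishes, and by symmetry we label them so that their norms $(t_1,t_2,t_3,t_4)=(a,b,c,d)$ satisfy
\[
0<c\le b\le a\le d .
\]
So $x_1,x_4$ are the two long vectors and $x_2,x_3$ the two short ones. The triangle inequality gives $d\le a+b+c\le3a$. The proof is organized by the ratio of the short norms to the long norms: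
\[
B=b+c,\qquad \chi=\frac{b+c}{a+d}\in(0,1].
\]

\section{Natural weights and a model case}\label{sec:model}

The weights are guesses for $N_{12},N_{13},N_{23}$ with total $a+b+c+d$. To find them, consider a configuration in which \eqref{eq:sym} follows from convexity alone. Let $\theta=c/B\in(0,\frac12]$, and suppose that $x_2$ and $x_3$ point in the same direction, so that $x_2=(1-\theta)(x_2+x_3)$ and $x_3=\theta(x_2+x_3)$. Then $N_{23}=B$, and
\[
x_1+x_2=\theta x_1+(1-\theta)(-x_4),\qquad x_1+x_3=(1-\theta)x_1+\theta(-x_4)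
\]
lie on the segment from $x_1$ to $-x_4$. In any normed space this gives $N_{ij}\le\sigma_{ij}$, where
\begin{equation}\label{eq:sigma}
\sigma_{12}=\theta a+(1-\theta)d,\qquad\sigma_{13}=(1-\theta)a+\theta d,\qquad\sigma_{23}=B ,
\end{equation}
and these numbers have sum $a+b+c+d$. We call them the \emph{natural weights}.

All features of the proof appear when $a=d=1$ and $b=c\le1$. Then $\chi=b$, $\theta=\frac12$ and $\sigma=(1,1,2b)$. Write $m=v_1$, $w=-v_4$, $V=v_2+v_3=w-m$, $\xi=\frac12(v_2-v_3)$, so that $v_2,v_3=\frac V2\pm\xi$ and $v_1+v_2,\ v_1+v_3=\frac{m+w}2\pm\xi$.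

\emph{The exponent $p=2$.} Here
\begin{align*}
\Phi_\sigma&=m^2+w^2+\frac{\frac12V^2+2\xi^2}b-\Big(\frac{(m+w)^2}2+2\xi^2\Big)-\frac{V^2}{2b}\\
&=\frac12(w-m)^2+2\Big(\frac1b-1\Big)\xi^2\ \ge\ 0 .
\end{align*}
The natural weights work. The margin in $\xi$ is $\frac1\chi-1$; it is lost as $\chi\to1$, so a perturbation argument cannot reach vectors of nearly equal norms.

\emph{Exponents $p>2$.} On the line $m=w=1$ we have $V=0$ and
\[
\Phi_\sigma=2+2b^{1-p}|\xi|^p-|1+\xi|^p-|1-\xi|^p=-2\Lambda\xi^2+o(\xi^2)\qquad(\xi\to0).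
\]
So the natural weights fail for every $p>2$. This is the scalar form of the flat points of Section~\ref{sec:intro}: the helpful terms are evaluated near $0$, where $f''$ vanishes, and the harmful ones near $1$. The failure is very small, however. Taylor's formula gives
\[
\Phi_\sigma\ \ge\ \xi^2\Big[\frac2b\Big(\frac{|\xi|}b\Big)^s-2\Lambda(1+|\xi|)^s\Big],
\]
and the bracket is negative only if $\frac{|\xi|}{1+|\xi|}<b\,(\Lambda b)^{1/s}$. For $b\le\frac35$ we have $\Lambda b\le0.624$ and $0.624^{5}<0.1$, so $(\Lambda b)^{1/s}\le0.624^{50}<10^{-10}$. Hence $\Phi_\sigma<0$ forces $|\xi|<2\cdot10^{-10}b$, and $\Phi_\sigma>-10^{-19}b^2$ on the whole line.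

\emph{The repair.} Move weight from the pair $23$ to the other two: take $\tau=(1+\varepsilon,1+\varepsilon,2b-2\varepsilon)$ with $0<\varepsilon<b$. On the line $m=w=1$ the term $h(\tau_{23},V)$ is zero, so nothing is lost there, while
\[
\Phi_\tau-\Phi_\sigma=\big(1-(1+\varepsilon)^{1-p}\big)\big(|1+\xi|^p+|1-\xi|^p\big)\ \ge\ \frac\varepsilon{1+\varepsilon}\cdot2\ \ge\ \varepsilon .
\]
Already $\varepsilon=10^{-19}b^2$ makes $\Phi_\tau$ positive on this line. Off the line the shift has a price, since $h(\tau_{23},V)$ increases when $V\ne0$. It has to be paid from the analogue of the term $\frac12(w-m)^2=\frac12V^2$.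

The general proof follows this pattern. For $\chi\le\frac35$ we bound $\Phi_\sigma$ from below by a positive square minus a tiny error (Proposition~\ref{prop:lower}) and shift the weights when the square can vanish where the error occurs (Proposition~\ref{prop:weights}). The range $\chi\ge\frac35$ comes first.

\section{Comparable norms}\label{sec:comparable}

When the four norms are comparable, \eqref{eq:sym} holds in a Hilbert space with a definite margin: \eqref{eq:uv} gives $\sum N_{ij}^2=\sum t_i^2$, hence $\sum N_{ij}\le(3\sum t_i^2)^{1/2}$, which for $t_i=1$ is $\sqrt{12}<4$. A crude $L^p$ substitute for this identity is enough.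

\begin{proposition}\label{prop:comparable}
If $\chi\ge\frac35$, then \eqref{eq:sym} holds.
\end{proposition}

\begin{proof}
For real $\alpha,\beta$, convexity and then superadditivity of $r\mapsto r^{p/2}$ on $[0,\infty)$, both valid for $p\ge2$, give
\[
|\alpha+\beta|^p+|\alpha-\beta|^p\ \ge\ 2(\alpha^2+\beta^2)^{p/2}\ \ge\ 2\big(|\alpha|^p+|\beta|^p\big).
\]
Apply this to the two pairs in \eqref{eq:uv}, and then to $u_2\pm u_3$:
\[
\sum|v_i|^p\ \ge\ 2^{1-p}\big(2|u_1|^p+|u_2+u_3|^p+|u_2-u_3|^p\big)\ \ge\ 2^{2-p}\sum_{j=1}^3|u_j|^p .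
\]
Integration gives $\sum N_{ij}^p\le2^{p-2}\sum t_i^p$. By H\"older's inequality for a sum of three terms, and then by $\|\cdot\|_p\le\|\cdot\|_2$ on $\mathbb R^4$,
\begin{equation}\label{eq:holder}
\sum N_{ij}\ \le\ 3^{1-\frac1p}2^{1-\frac2p}\Big(\sum t_i^p\Big)^{1/p}\ \le\ \sqrt3\;12^{\frac12-\frac1p}\Big(\sum t_i^2\Big)^{1/2}.
\end{equation}
Since $1-\frac2p=\frac sp\le0.01$ and $12^{0.01}<1.03$, it suffices to show that $(\sum t_i)^2\ge1.03\cdot3\sum t_i^2$.

Scale so that $a+d=1$. Then $b+c=\chi$, $\sum t_i=1+\chi$, and the ordering gives $\frac\chi2\le b\le a\le\frac12$. The function $\beta\mapsto\beta^2+(\chi-\beta)^2$ increases for $\beta\ge\frac\chi2$, so $b^2+c^2\le a^2+(\chi-a)^2$ and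
\[
\sum t_i^2\ \le\ 2a^2+(1-a)^2+(\chi-a)^2 .
\]
The right side is convex in $a$ and equals $1-\chi+\chi^2$ at both $a=\frac\chi2$ and $a=\frac12$. Therefore
\[
\frac{(\sum t_i)^2}{3\sum t_i^2}\ \ge\ \frac{(1+\chi)^2}{3(1-\chi+\chi^2)}=\frac13\Big(1+\frac3{\chi^{-1}-1+\chi}\Big).
\]
Since $\chi^{-1}+\chi$ decreases on $(0,1]$, this bound increases, and for $\chi\ge\frac35$ it is at least $\frac{2.56}{2.28}>1.12$.
\end{proof}

\begin{remark}
The first inequality in \eqref{eq:holder} holds for all $p\in[2,\infty)$. For $t_1=\dots=t_4=1$ it reads $\sum N_{ij}\le2\cdot3^{1-1/p}$, which is at most $4$ exactly when $p\le p^*$. So four vectors of equal norm satisfy \eqref{eq:sym} for all $p\in[2,p^*]$. As $\chi\to0$ the lower bound for $(\sum t_i)^2/(3\sum t_i^2)$ tends to $\frac13$, and the argument gives nothing.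
\end{remark}

\section{The convexity gap of $|r|^p$}\label{sec:gap}

The positive parts of $\Phi_\sigma$ will be gaps in Jensen's inequality for two points. For $p=2$ such a gap is exactly $\frac{\alpha\beta}{\alpha+\beta}(r_1-r_2)^2$. For $p>2$ there is no positive lower bound for $f''$ on an interval that contains $0$. But $|r|^s$ is small only very near $0$, and since $\ln|r|$ is integrable this costs no more than a factor $1-3s$.

\begin{lemma}\label{lem:gap}
Let $\alpha,\beta>0$, $r_1,r_2\in\mathbb R$, $\bar r=\frac{\alpha r_1+\beta r_2}{\alpha+\beta}$ and $R=\max(|r_1|,|r_2|)$. Then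
\[
\alpha f(r_1)+\beta f(r_2)-(\alpha+\beta)f(\bar r)\ \ge\ \Lambda(1-3s)R^s\,\frac{\alpha\beta}{\alpha+\beta}\,(r_1-r_2)^2 .
\]
\end{lemma}

\begin{proof}
If $r_1=r_2$, both sides vanish. By symmetry let $r_1<r_2$; then $R>0$. Put $L=r_2-r_1$. Expand $f(r_1)$ and $f(r_2)$ at $\bar r$ by Taylor's formula with integral remainder. The linear terms cancel, and the left side equals $\int_{r_1}^{r_2}f''(\lambda)k(\lambda)\,d\lambda$, where $k(\lambda)=\alpha(\lambda-r_1)$ on $[r_1,\bar r]$ and $k(\lambda)=\beta(r_2-\lambda)$ on $[\bar r,r_2]$. The graph of $k$ is a triangle of height $k_0=\frac{\alpha\beta}{\alpha+\beta}L$, so $\int k=\frac12k_0L$.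

For $0\ne\lambda\in[r_1,r_2]$ we have $\ln(R/|\lambda|)\ge0$ and $(|\lambda|/R)^s=e^{-s\ln(R/|\lambda|)}\ge1-s\ln(R/|\lambda|)$. Hence
\[
\int f''k\ \ge\ 2\Lambda R^s\Big(\tfrac12k_0L-sk_0J\Big),\qquad J=\int_{r_1}^{r_2}\ln\frac R{|\lambda|}\,d\lambda ,
\]
and the lemma follows from $J\le\frac32L$. To prove this bound, scale and reflect so that $R=1$ and $[r_1,r_2]=[1-L,1]$ with $0<L\le2$. If $L\le1$, then $J=L+(1-L)\ln(1-L)\le L$, where $J=1$ for $L=1$. If $L>1$, then $J=L+u\ln\frac1u$ with $u=L-1\in(0,1]$, and $u\ln\frac1u\le\frac1e<\frac L2$.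
\end{proof}

\section{A lower bound for the natural weights}\label{sec:lower}

In this section and the next, $\chi\le\frac35$. Since \eqref{eq:sym} is homogeneous, we scale so that $d=1$. Then
\[
\tfrac13\le a\le1,\qquad \chi\le B=\chi(1+a)\le1.2,\qquad \sigma_{12},\sigma_{13}\in[a,1],\qquad\sigma_{12}+\sigma_{13}=1+a .
\]
Put
\[
\varphi=\theta(1-\theta)=\frac{bc}{B^2},\qquad P=\sigma_{12}\sigma_{13},\qquad g_0=\frac{1-a}B\ge0 .
\]
Expanding the product and using $\theta^2+(1-\theta)^2=1-2\varphi$ gives $P=\varphi(1+a^2)+a(1-2\varphi)=a+\varphi(1-a)^2$.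

\subsection*{Coordinates}
For real $v_1,\dots,v_4$ with sum zero let $V=v_2+v_3$ and
\[
m=\frac{v_1}a,\qquad w=-v_4=v_1+V,\qquad g=\frac VB,\qquad\eta=w-m,\qquad\xi=v_2-(1-\theta)V .
\]
The number $\xi$ measures how far $(v_2,v_3)$ is from being proportional to $(b,c)$, and $\eta$ measures how far $(v_1,-v_4)$ is from being proportional to $(a,1)$. Since $1-\theta=b/B$,
\[
\frac{v_2}b=g+\frac\xi b,\qquad\frac{v_3}c=g-\frac\xi c,\qquad v_1+v_2=\sigma_{12}n_{12}+\xi,\qquad v_1+v_3=\sigma_{13}n_{13}-\xi,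
\]
where
\[
n_{12}=\frac{\theta a\,m+(1-\theta)w}{\sigma_{12}}=m+\frac{1-\theta}{\sigma_{12}}\eta,\qquad n_{13}=\frac{(1-\theta)a\,m+\theta w}{\sigma_{13}}=m+\frac\theta{\sigma_{13}}\eta
\]
are weighted means of $m$ and $w$. From $w-am=V=Bg$ we get
\begin{equation}\label{eq:eta}
\eta=B(g-g_0m).
\end{equation}
Adding and subtracting $\sigma_{12}f(n_{12})+\sigma_{13}f(n_{13})$, we write $\Phi_\sigma=E_1+E_2-E_3$ with
\begin{align*}
E_1&=af(m)+f(w)-\sigma_{12}f(n_{12})-\sigma_{13}f(n_{13}),\\
E_2&=bf\big(g+\tfrac\xi b\big)+cf\big(g-\tfrac\xi c\big)-Bf(g),\\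
E_3&=\sigma_{12}\big[f\big(n_{12}+\tfrac\xi{\sigma_{12}}\big)-f(n_{12})\big]+\sigma_{13}\big[f\big(n_{13}-\tfrac\xi{\sigma_{13}}\big)-f(n_{13})\big].
\end{align*}
Here $E_1$ and $E_2$ are convexity gaps, and $E_3$ is the cost of $\xi\ne0$. Their sizes are governed by the constants
\[
A=\frac{\varphi a(1+a)}P,\quad C=\frac1b+\frac1c=\frac B{bc},\quad K=\frac1{\sigma_{12}}+\frac1{\sigma_{13}}=\frac{1+a}P,\quad\kappa=\frac{a(1-2\theta)}P\ge0
\]
and by the two scales
\[
S=\max(|m|,|w|),\qquad T=\max\big(|g+\tfrac\xi b|,\,|g-\tfrac\xi c|\big)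
\]
at which $f''$ is evaluated: $S$ for the long pair, $T$ for the short pair.

\begin{lemma}\label{lem:E}
We have $T\ge|g|$, $\;T\ge\frac12C|\xi|\ge|\xi|/a$, and
\begin{gather*}
E_1\ge\Lambda(1-3s)S^sA\eta^2,\qquad E_2\ge\Lambda(1-3s)T^sC\xi^2,\\
E_3\le\Lambda\big\{2\kappa S^s|\xi||\eta|+K(S+T)^s\xi^2\big\}.
\end{gather*}
\end{lemma}

\begin{proof}
The numbers $g+\frac\xi b$ and $g-\frac\xi c$ have mean $g$ for the weights $b,c$, and their distance is $C|\xi|$. This gives $T\ge|g|$ and $T\ge\frac12C|\xi|$. Since $c\le b\le a$, we have $\frac12C\ge\frac1b\ge\frac1a$. Lemma~\ref{lem:gap} gives the bound for $E_2$, because $\frac{bc}B(C\xi)^2=C\xi^2$.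

Split $af(m)+f(w)$ as $[\theta af(m)+(1-\theta)f(w)]+[(1-\theta)af(m)+\theta f(w)]$. Then $E_1$ is a sum of two gaps for the points $m,w$, with total weights $\sigma_{12},\sigma_{13}$ and means $n_{12},n_{13}$. In both gaps the product of the weights is $\varphi a$, and $\frac{\varphi a}{\sigma_{12}}+\frac{\varphi a}{\sigma_{13}}=A$. Lemma~\ref{lem:gap} gives the bound for $E_1$.

Expand each bracket of $E_3$ to second order. The first-order part is $\xi\,(f'(n_{12})-f'(n_{13}))$, and
\[
n_{12}-n_{13}=\frac{(1-\theta)\sigma_{13}-\theta\sigma_{12}}P\,\eta=\frac{a\big((1-\theta)^2-\theta^2\big)}P\,\eta=\kappa\eta .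
\]
As $|n_{12}|,|n_{13}|\le S$, the mean value theorem bounds the first-order part by $2\Lambda S^s\kappa|\xi||\eta|$. The remainders are $\frac12f''(\zeta_j)\,\xi^2/\sigma_{1j}$ with $|\zeta_j|\le S+|\xi|/\sigma_{1j}\le S+|\xi|/a\le S+T$, and their sum is at most $\Lambda K(S+T)^s\xi^2$.
\end{proof}

\subsection*{The quadratic form}
For $p=2$ the same computation is exact and gives $\Phi_\sigma=A\eta^2-2\kappa\xi\eta+(C-K)\xi^2$. The next lemma says how much the coefficients $A$ and $C$ may be reduced, and shows that $\chi$ is the quantity that decides this.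

\begin{lemma}\label{lem:quad}
Let $0\le\nu<1$ and $(1-\nu)\omega\ge\chi$. Then $\omega C\ge K$, and for all real $\xi,\eta$,
\[
(1-\nu)A\eta^2-2\kappa|\xi||\eta|+(\omega C-K)\xi^2\ \ge\ 0 .
\]
In particular $K\le\chi C$. Moreover $A\ge\varphi$.
\end{lemma}

\begin{proof}
We have $AC=\frac{a(1+a)}{PB}=\frac a{\chi P}$. Since $(1-2\theta)^2=1-4\varphi$,
\[
\kappa^2+AK=\frac a{P^2}\big[a(1-4\varphi)+\varphi(1+a)^2\big]=\frac a{P^2}\big[a+\varphi(1-a)^2\big]=\frac aP .
\]
Hence
\[
(1-\nu)A(\omega C-K)-\kappa^2\ \ge\ (1-\nu)\omega AC-(AK+\kappa^2)=\frac aP\Big(\frac{(1-\nu)\omega}\chi-1\Big)\ \ge\ 0 .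
\]
Since $(1-\nu)A>0$, this gives $\omega C-K\ge0$, and the form in $(|\eta|,|\xi|)$ has nonnegative diagonal entries and determinant. The choice $\nu=0$, $\omega=\chi$ gives $K\le\chi C$. Finally $P\le\big(\frac{1+a}2\big)^2$, because $\sigma_{12}+\sigma_{13}=1+a$, so $A\ge\frac{4a}{1+a}\varphi\ge\varphi$ by $a\ge\frac13$.
\end{proof}

The first two assertions do not use $\chi\le\frac35$. With $\nu=0$ and $\omega=1\ge\chi$ they show that the natural weights always work for $p=2$.

\subsection*{The lower bound}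
For $p>2$ and $S=1$ the coefficient $C$ is replaced, roughly, by $T^sC$, so Lemma~\ref{lem:quad} applies unless $T^s$ falls below a number close to $\chi$. Then $T$ is tiny, hence so are $\xi$ and $g$. We also keep one tenth of $A\eta^2$ in reserve, to absorb the error or to pay for a shift of the weights.

\begin{proposition}\label{prop:lower}
Let $\chi\le\frac35$ and $d=1$.
\begin{enumerate}
\item[(a)] If $S=0$, then $g=0$ and $\Phi_\sigma\ge0$.
\item[(b)] If $S=1$, then $\Phi_\sigma\ge bc\,\big[\tfrac1{10}(g-g_0m)^2-8\cdot10^{-10}B\big]$.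
\item[(c)] If $S=1$ and $|g|\ge10^{-5}$, then $\Phi_\sigma\ge\tfrac1{10}\,bc\,(g-g_0m)^2$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) If $m=w=0$, then $V=w-am=0$, so $g=0$, $v_2=\xi$, $v_3=-\xi$ and
\[
\Phi_\sigma=|\xi|^p\big(b^{1-p}+c^{1-p}-\sigma_{12}^{1-p}-\sigma_{13}^{1-p}\big)\ge0,
\]
because $\sigma_{12},\sigma_{13}\ge a\ge b\ge c$.

(b), (c) Let $S=1$, and put $\nu=3s+\frac1{10}$, $\omega=\frac\chi{1-\nu}$. By Lemma~\ref{lem:E} and $1-3s=\frac1{10}+(1-\nu)$,
\[
\frac{\Phi_\sigma}\Lambda\ \ge\ \tfrac1{10}A\eta^2+\big[(1-\nu)A\eta^2-2\kappa|\xi||\eta|\big]+(1-3s)T^sC\xi^2-K(1+T)^s\xi^2 .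
\]
By Lemma~\ref{lem:quad} the bracket is at least $-(\omega C-K)\xi^2$. Collecting the two terms with $K$ and using $K\le\chi C$, we obtain
\begin{equation}\label{eq:Gamma}
\frac{\Phi_\sigma}\Lambda\ \ge\ \tfrac1{10}A\eta^2+C\xi^2\,\Gamma,\qquad\Gamma=(1-3s)T^s-\omega-\chi\big[(1+T)^s-1\big].
\end{equation}
To find the sign of $\Gamma$, put
\[
\rho=\frac{\omega+\chi s}{1-3s},\qquad r=\rho^{1/s}.
\]
Since $\nu\le0.16$, we have $\rho/\chi\le(1/0.84+0.02)/0.94<1.3$, and so $\rho\le0.78$.

If $T\ge1$, then $(1+T)^s\le2^sT^s\le(1+s)T^s$, and $1-3s-\chi(1+s)\ge0.94-0.612>0$. Hence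
\[
\Gamma\ge T^s\big(1-3s-\chi(1+s)\big)-\omega+\chi\ge1-3s-\chi s-\omega=(1-3s)(1-\rho)>0 .
\]
If $T\le1$, then $(1+T)^s-1\le2^s-1\le s$, so $\Gamma\ge(1-3s)(T^s-\rho)$. This is nonnegative for $T\ge r$ and is always at least $-1$.

So $\Gamma\ge0$ when $T\ge r$. When $T<r$, we have $C|\xi|\le2T<2r$, hence $C\xi^2\Gamma\ge-4r^2/C=-4r^2bc/B$. By Lemma~\ref{lem:quad} and \eqref{eq:eta}, $A\eta^2\ge\varphi\eta^2=bc\,(g-g_0m)^2$. With $1\le\Lambda\le2$, \eqref{eq:Gamma} gives
\[
\Phi_\sigma\ge\tfrac{bc}{10}(g-g_0m)^2\quad(T\ge r),\qquad\Phi_\sigma\ge\tfrac{bc}{10}(g-g_0m)^2-8r^2\,\tfrac{bc}B\quad(T<r).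
\]
It remains to bound $r$. The error has $B$ in the denominator, so we keep a factor $\chi^2$. Since $2/s\ge100$, $\rho<1$, and $0.78^{98}<3\cdot10^{-11}$ (as $\log_{10}0.78<-0.1079$),
\[
r^2\le\rho^{100}=\rho^2\rho^{98}\le1.69\,\chi^2\cdot0.78^{98}\le10^{-10}\chi^2 .
\]
From $\chi\le B$ we get $8r^2bc/B\le8\cdot10^{-10}bcB$, which proves (b). From $\chi\le1$ we get $r\le10^{-5}$, so $|g|\ge10^{-5}$ implies $T\ge|g|\ge r$, which proves (c).
\end{proof}

\section{Choice of the weights}\label{sec:weights}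

By Proposition~\ref{prop:lower}, $\Phi_\sigma$ can be negative only where $g$ is nearly $0$ and, at the same time, $g-g_0m$ is nearly $0$. If $g$ is nearly $0$, then $|m|$ is not small, so both conditions can hold together only when $g_0$ is small, that is, when $d-a$ is small compared with $b+c$. The model case had $g_0=0$. Only for small $g_0$ do we shift the weights.

\begin{proposition}\label{prop:weights}
Let $\chi\le\frac35$ and $d=1$. If $g_0\ge\frac1{64}$, let $\tau=\sigma$. If $g_0<\frac1{64}$, let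
\[
\tau=(\sigma_{12}+\varepsilon,\ \sigma_{13}+\varepsilon,\ B-2\varepsilon),\qquad\varepsilon=\frac{bcB}{2560}.
\]
Then the weights are positive, their sum is $a+b+c+d$, and $\Phi_\tau(v)\ge0$ for all real $v_1,\dots,v_4$ with sum zero.
\end{proposition}

\begin{proof}
By homogeneity in $v$ it suffices to consider $S=0$ and $S=1$.

\emph{Case A: $g_0\ge\frac1{64}$.} Parts (a) and (c) of Proposition~\ref{prop:lower} leave only $S=1$, $|g|<10^{-5}$. Then $|w|\le a|m|+B|g|\le|m|+1.2\cdot10^{-5}$, so $\max(|m|,|w|)=1$ forces $|m|\ge\frac12$. Hence $|g-g_0m|\ge\frac1{128}-10^{-5}\ge\frac1{200}$, and part (b) gives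
\[
\Phi_\sigma\ \ge\ bc\,\Big[\frac1{4\cdot10^5}-8\cdot10^{-10}\cdot1.2\Big]\ >\ 0 .
\]

\emph{Case B: $g_0<\frac1{64}$.} Since $bc\le\frac14B^2\le0.36$ and $B\le1.2$, we have $\varepsilon\le1$ and $\frac{2\varepsilon}B=\frac{bc}{1280}\le\frac14$; in particular $\tau_{23}>0$. We compare $\Phi_\tau$ with $\Phi_\sigma$. For $j=2,3$, from $\sigma_{1j}\le1$, $p-1\ge1$ and $(1+\varepsilon)(1-\frac\varepsilon2)\ge1$,
\[
h(\sigma_{1j}+\varepsilon,u)=\Big(1+\frac\varepsilon{\sigma_{1j}}\Big)^{1-p}h(\sigma_{1j},u)\le\frac{h(\sigma_{1j},u)}{1+\varepsilon}\le\Big(1-\frac\varepsilon2\Big)h(\sigma_{1j},u).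
\]
The convex function $(1-\lambda)^{-2}$ is at most $1+4\lambda$ on $[0,\frac14]$, since this holds at the endpoints ($1\le1$ and $\frac{16}9\le2$). With $p-1\le2$ this gives
\[
h(B-2\varepsilon,V)=\Big(1-\frac{2\varepsilon}B\Big)^{1-p}Bf(g)\le Bf(g)+8\varepsilon f(g).
\]
Therefore
\begin{equation}\label{eq:shift}
\Phi_\tau\ \ge\ \Phi_\sigma+\tfrac\varepsilon2H-8\varepsilon f(g),
\end{equation}
where $H=h(\sigma_{12},\sigma_{12}n_{12}+\xi)+h(\sigma_{13},\sigma_{13}n_{13}-\xi)\ge0$. The term $\frac\varepsilon2H$ is the gain and $8\varepsilon f(g)$ the price. If $S=0$, then $g=0$ and $\Phi_\tau\ge\Phi_\sigma\ge0$. Let $S=1$.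

\emph{Subcase B1: $|g|\ge\frac1{16}$.} The reserve pays the price. We have $|g_0m|\le\frac1{64}\le\frac14|g|$, so Proposition~\ref{prop:lower}(c) gives $\Phi_\sigma\ge\frac1{10}\cdot\frac9{16}\,bc\,g^2\ge\frac1{18}bc\,g^2$. Since $B|g|=|w-am|\le2$ and $B^{1-s}\le\max(1,B)\le1.2$, we have $B|g|^s=B^{1-s}(B|g|)^s\le1.2\cdot2^s\le1.3$. Hence
\[
8\varepsilon f(g)=\frac{bc}{320}\,B|g|^s\,g^2\le\frac{1.3}{320}\,bc\,g^2<\frac1{18}\,bc\,g^2 ,
\]
and \eqref{eq:shift} gives $\Phi_\tau\ge0$.

\emph{Subcase B2: $|g|<\frac1{16}$.} The gain pays both the price and the error. By \eqref{eq:eta}, $|w-m|\le1.2\,(\frac1{16}+\frac1{64})<\frac1{10}$. Since $\max(|m|,|w|)=1$, the numbers $m,w$ have the same sign and modulus at least $0.9$. Replacing $v$ by $-v$, we may assume $m,w>0$, so $n_{12},n_{13}\ge0.9$. If $\xi\ge0$, then $\sigma_{12}n_{12}+\xi\ge0.9\,\sigma_{12}$; if $\xi\le0$, then $\sigma_{13}n_{13}-\xi\ge0.9\,\sigma_{13}$. In both cases one term of $H$ is at least $0.9^p\sigma_{1j}\ge0.9^3a$. Since $a=1-g_0B\ge1-\frac{1.2}{64}\ge0.98$,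 we get $H\ge0.7$. Also $f(g)\le g^2\le\frac1{256}$. So \eqref{eq:shift} and Proposition~\ref{prop:lower}(b) give
\[
\Phi_\tau\ \ge\ \Phi_\sigma+\big(0.35-\tfrac1{32}\big)\varepsilon\ \ge\ -8\cdot10^{-10}bcB+0.3\,\frac{bcB}{2560}\ >\ 0 ,
\]
because $0.3/2560>10^{-4}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $x_1,\dots,x_4\in L^p(\mu)$ have sum zero. If one of them vanishes, \eqref{eq:sym} is an equality. Otherwise label them as in Section~\ref{sec:decouple}. If $\chi\ge\frac35$, apply Proposition~\ref{prop:comparable}. If $\chi\le\frac35$, scale to $d=1$; the weights of Proposition~\ref{prop:weights} depend only on $a,b,c$ and satisfy the hypotheses of Lemma~\ref{lem:decouple}.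
\end{proof}

\begin{remark}
The bounds on $\chi$ and $s$ meet in the threshold $r=\rho^{1/s}$: the condition $\chi\le\frac35$ keeps $\rho\le1.3\chi$ below $1$, and $s\le\frac1{50}$ makes the exponent large. The ordering of the norms enters through $\chi\le1$, $\sigma_{1j}\in[a,1]$ and $T\ge|\xi|/a$, and the triangle inequality through $a\ge\frac13$, which gives $A\ge\varphi$. The shift $\varepsilon$ is bounded from above in Subcase B1 and from below in Subcase B2, and the chosen value meets both requirements with room to spare.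
\end{remark}

\section{Complements}\label{sec:compl}

For a real Hilbert space $H$ and $1\le p<\infty$, the space $L^p(\mu;H)$ consists of the strongly measurable functions $x$ with values in $H$ and $\|x\|^p=\int\|x(t)\|_H^p\,d\mu(t)<\infty$. Simple functions, that is, finite sums $\sum\mathbf 1_{A_k}\,y_k$ with $\mu(A_k)<\infty$ and $y_k\in H$, are dense in it.

\begin{theorem}\label{thm:range}
\begin{enumerate}
\item[(1)] If $1\le p\le2.02$, every $L^p(\mu)$ is a Hornich--Hlawka space, and so is $L^p(\mu;H)$ for every real Hilbert space $H$.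
\item[(2)] If $p^*<p\le\infty$, then $L^p(\mu)$ is not a Hornich--Hlawka space as soon as $\mu$ admits three disjoint sets of finite positive measure.
\item[(3)] Consequently $2.02\le\sup\{p:\ell^p(3)\text{ is a Hornich--Hlawka space}\}\le p^*$.
\end{enumerate}
\end{theorem}

\begin{proof}
(1) The scalar case was shown in Section~\ref{sec:intro} for $1\le p\le2$ and is Theorem~\ref{thm:main} for $2<p\le2.02$. In $L^p(\mu;H)$ both sides of \eqref{eq:HH} are continuous in $x,y,z$, so we may take $x,y,z$ simple. They vanish outside a set $A$ of finite measure and take values in a subspace with a finite orthonormal basis $e_1,\dots,e_n$. Let $\gamma_1,\dots,\gamma_n$ be independent standard Gaussian variables on a probability space $(\Omega,\mathbb P)$, and let $c_p=\|\gamma_1\|_{L^p(\mathbb P)}^{-1}$. For $e$ in the span of the $e_k$, the variable $\sum_k\langle e,e_k\rangle\gamma_k$ has the distribution of $\|e\|_H\,\gamma_1$. By Fubini's theorem, the linear map that sends $x$ to the function $(t,\cdot)\mapsto c_p\sum_k\langle x(t),e_k\rangle\gamma_k$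 is an isometry from the span of $x,y,z$ into the scalar space $L^p(\mu|_A\times\mathbb P)$. The scalar case gives \eqref{eq:HH}.

(2) The indicators of three such sets, divided by their norms, span an isometric copy of $\ell^p(3)$, in which the vectors \eqref{eq:tetra} violate \eqref{eq:sym}.

(3) Apply (1) and (2) to counting measure on three points.
\end{proof}

One could try to lower the upper bound $p^*$ by showing that the inequality already fails at $p^*$ near the configuration \eqref{eq:tetra}, where it is an equality. The next proposition excludes this. Let $D(x_1,x_2,x_3)$ be the left side minus the right side of \eqref{eq:sym} in $\ell^p(3)$, with $x_4=-(x_1+x_2+x_3)$.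

\begin{proposition}\label{prop:local}
Let $p=p^*$ and let $X=(x_1,x_2,x_3)\in\mathbb R^9$ be the triple in \eqref{eq:tetra}. Then $D(X)=0$, and modulo scaling $D$ has a strict local minimum at $X$: in a neighborhood of $X$ we have $D\ge0$, with equality only at positive multiples of $X$. So no small perturbation of this triple violates \eqref{eq:sym} at $p=p^*$.
\end{proposition}

\begin{proof}
We have $D(X)=4\cdot3^{1/p}-6=0$. Let $N=\|\cdot\|_p$ and $q=\frac p{p-1}$, and let $\langle\cdot,\cdot\rangle$ and $|\cdot|$ be Euclidean. From $3^{1/p}=\frac32$ we get $3^{1/q}=2$. Perturb $x_i$ to $x_i+\delta_i$ for $i=1,2,3$, write $\delta=(\delta_1,\delta_2,\delta_3)$, and put $\delta_4=-(\delta_1+\delta_2+\delta_3)$.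

The pair sums are near $2e_3,2e_2,2e_1$, which are flat points of the sphere: for small $\zeta\in\mathbb R^3$,
\[
N(2e_j+\zeta)=\big((2+\zeta_j)^p+O(|\zeta|^p)\big)^{1/p}=2+\zeta_j+O(|\zeta|^p).
\]
So the right side of \eqref{eq:sym} is $6+\Sigma+O(|\delta|^p)$, where
\[
\Sigma=(\delta_1)_2+(\delta_1)_3+(\delta_2)_1+(\delta_2)_3+(\delta_3)_1+(\delta_3)_2 .
\]
All coordinates of $x_i$ are $\pm1$, so $N$ is smooth near $x_i$. Differentiating $N=(\sum|y_k|^p)^{1/p}$ twice and using $N(x_i)^p=3$ gives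
\[
\nabla N(x_i)=3^{-1/q}x_i,\qquad N''(x_i)(\zeta,\zeta)=(p-1)\,3^{-1/q}\big(|\zeta|^2-\tfrac13\langle x_i,\zeta\rangle^2\big).
\]
The first-order part of the left side of \eqref{eq:sym} is $3^{-1/q}\sum_{i=1}^3\langle x_i-x_4,\delta_i\rangle=2\cdot3^{-1/q}\,\Sigma=\Sigma$, because $x_1-x_4=(0,2,2)$, $x_2-x_4=(2,0,2)$, $x_3-x_4=(2,2,0)$. The first-order terms cancel, and
\[
D(X+\delta)=Q(\delta)+O(|\delta|^p)+O(|\delta|^3),\qquad Q(\delta)=\tfrac12\sum_{i=1}^4N''(x_i)(\delta_i,\delta_i).
\]
Since $|x_i|^2=3$, the Cauchy--Schwarz inequality shows that $N''(x_i)(\zeta,\zeta)\ge0$, with equality only for $\zeta\in\mathbb Rx_i$. So $Q(\delta)=0$ forces $\delta_i=\lambda_ix_i$ for $i=1,\dots,4$ with $\sum\lambda_ix_i=0$, that is, $\sum_{i=1}^3(\lambda_i-\lambda_4)x_i=0$. The vectors $x_1,x_2,x_3$ are linearly independent, as their span contains $e_1,e_2,e_3$. Hence all $\lambda_i$ are equal and $\delta\in\mathbb RX$.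

Thus $Q$ is positive definite on the orthogonal complement $W$ of $X$ in $\mathbb R^9$. Since $p>2$, there is $\rho_0>0$ with $D(X+\delta)>0$ for $\delta\in W$, $0<|\delta|<\rho_0$. The points $\lambda(X+\delta)$ with $\lambda>0$, $\delta\in W$, $|\delta|<\rho_0$ form a neighborhood of $X$, and $D(\lambda(X+\delta))=\lambda D(X+\delta)$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{MN}
Dan-\c{S}tefan Marinescu and Constantin P. Niculescu,
\emph{A survey of the Hornich-Hlawka inequality},
arXiv:2407.03278 (2024).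

\end{thebibliography}
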